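\title{Punctured boundaries and local connectivity for hyperbolic groups}

\begin{abstract}
Let $G$ be a one-ended hyperbolic group with Gromov boundary $\partial G$. We prove that, for every $k\ge 0$, the space $\partial G$ is locally $k$-connected if and only if $\partial G-\{\xi\}$ is $k$-connected for every $\xi\in\partial G$, and that small spheres then bound disks of comparable size in a visual metric. When $k\ge n=\dim\partial G$, these conditions force $\partial G$ to be an ANR homology $n$-manifold homotopy equivalent to $S^n$. For each $k$ we give a group for which all punctured boundaries are $k$-connected but $\partial G$ is not locally $(k+1)$-connected.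
\end{abstract}

\section{The question and the results}\label{sec:intro}

A group $G$ is \emph{hyperbolic} if it acts geometrically, that is, properly discontinuously and cocompactly by isometries, on a proper geodesic Gromov-hyperbolic metric space $X$. Its \emph{boundary} $\partial G=\partial X$ is the set of geodesic rays in $X$ from a fixed base point, two rays being identified if they stay a bounded distance apart. With the usual topology $\partial G$ is a compact metrizable space of finite topological dimension, which up to homeomorphism depends only on $G$, and $G$ acts on it by homeomorphisms. Throughout, $G$ is one-ended, so that $\partial G$ is nonempty, connected and not a single point.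

A space $Y$ is \emph{$k$-connected} if it is nonempty and every map $S^i\to Y$ with $0\le i\le k$ is null-homotopic; thus $0$-connected means path-connected. It is \emph{locally $k$-connected}, or $\mathrm{LC}^k$, if for every $y\in Y$ and every neighborhood $U$ of $y$ there is a neighborhood $V\subseteq U$ of $y$ such that every map $S^i\to V$ with $0\le i\le k$ is null-homotopic in $U$. In words, small spheres bound small disks.

We compare local $k$-connectedness of $\partial G$ with a global condition, the $k$-connected\-ness of all \emph{punctured boundaries} $\partial G-\{\xi\}$. For compact metric spaces in general neither property implies the other, already for $k=0$. The interval $I=[0,1]$ is $\mathrm{LC}^k$ for all $k$, and removing its midpoint disconnects it. In the other direction let $S=\{0\}\cup\{1/m: m\ge1\}$ and $Y=(S\times I)\cup(I\times\{0,1\})\subset\mathbb R^2$. Every $Y-\{\xi\}$ is path-connected: the boundary of the unit square stays path-connected when a point is removed, and any other point reaches it along its vertical segment in a direction that avoids $\xi$. But $Y$ is not $\mathrm{LC}^0$, since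 a path from $(1/m,1/2)$ to $(0,1/2)$ must reach height $0$ or $1$.

What ties the two properties together on $\partial G$ is self-similarity. The model is the boundary $S^n=\mathbb R^n\cup\{\infty\}$ of hyperbolic $(n+1)$-space. A dilation about $x\in\mathbb R^n$ carries a ball $B(x,r)$ of any radius onto a ball of radius one, and it compresses any compact subset of $S^n-\{\infty\}$ into a small ball. A hyperbolic group contains elements that do both things up to bounded distortion, with $\infty$ replaced by a point $\xi$ that varies. So a small piece of $\partial G$ looks like a large piece of a punctured boundary, and one expects the two properties to be equivalent.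

This is known for small $k$. For $k=1$ it is known that $\partial G$ is locally simply connected if and only if every $\partial G-\{\xi\}$ is simply connected. The case $k=0$ follows from work of Bestvina--Mess, Bowditch and Swarup: $\partial G$ is locally connected by \cite{BM} together with the absence of global cut points (Bowditch; Swarup \cite{Swarup}), and a compact connected locally connected metrizable space is locally path-connected, so $\partial G$ is always $\mathrm{LC}^0$. The following question comes from Barrett \cite{Barrett}.

\medskip
\noindent\textbf{Question.} \emph{Let $k\ge2$, and suppose that $\partial G-\{\xi\}$ is $k$-connected for every $\xi\in\partial G$. Is $\partial G$ locally $k$-connected?}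
\medskip

The answer is yes. Write $Z=\partial G$, fix a visual metric $d$ on $Z$ (recalled in Section~\ref{sec:action}), and let $B(x,r)$ and $\bar B(x,r)$ denote open and closed balls.

\begin{theorem}\label{thm:A}
Let $G$ be a one-ended hyperbolic group and $Z=\partial G$. For every $k\ge0$ the following are equivalent.
\begin{enumerate}
\item[(1)] $Z-\{\xi\}$ is $k$-connected for every $\xi\in Z$.
\item[(2)] $Z$ is $\mathrm{LC}^k$.
\item[(3)] $Z$ is linearly $\mathrm{LC}^k$: there are $L\ge1$ and $r_1>0$ such that for all $x\in Z$, $0<r\le r_1$ and $0\le i\le k$, every map $S^i\to\bar B(x,r)$ is null-homotopic in $\bar B(x,Lr)$.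
\end{enumerate}
\end{theorem}

The implication (1)$\Rightarrow$(2) answers the Question. The proof treats all $k\ge0$ and does not use the results quoted above for $k=0,1$. It does not reprove that $Z$ is always $\mathrm{LC}^0$: it deduces $\mathrm{LC}^0$ from the hypothesis that punctured boundaries are path-connected.

Once $k$ reaches the dimension of $Z$ the conditions become very restrictive. Here $\dim$ is covering dimension; ANRs are recalled in Section~\ref{sec:B}.

\begin{theorem}\label{thm:B}
Let $G$ be a one-ended hyperbolic group, $Z=\partial G$ and $n=\dim Z\ge1$. The following are equivalent: \textup{(i)} $Z-\{\xi\}$ is $n$-connected for all $\xi$; \textup{(ii)} $Z$ is $\mathrm{LC}^n$; \textup{(iii)} $Z$ is an ANR; \textup{(iv)} $Z-\{\xi\}$ is contractible for all $\xi$; \textup{(v)} for some $k\ge n$, $Z-\{\xi\}$ is $k$-connected for all $\xi$. If they hold, then $H_*(Z,Z-\{\xi\};\mathbb Z)\cong H_*(\mathbb R^n,\mathbb R^n-\{0\};\mathbb Z)$ for all $\xi$ \textup{(}so $Z$ is an ANR homology $n$-manifold\textup{)}, $Z$ is homotopy equivalent to $S^n$, and $Z$ is homeomorphic to $S^n$ if $n\le2$.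
\end{theorem}

The last result shows that Theorem~\ref{thm:A} gains no dimension, and that $n$ cannot be replaced by $n-1$ in condition (i) of Theorem~\ref{thm:B}.

\begin{theorem}\label{thm:C}
For every $k\ge0$ there is a one-ended hyperbolic group $G$ with $\dim\partial G=k+1$ such that $\partial G-\{\xi\}$ is $k$-connected for all $\xi\in\partial G$, but $\partial G$ is not $\mathrm{LC}^{k+1}$.
\end{theorem}

Section~\ref{sec:action} makes the self-similarity quantitative and proves (2)$\Rightarrow$(1). The implication (1)$\Rightarrow$(3) is proved by induction on $k$: Section~\ref{sec:zero} isolates the difficulty and resolves it by hand for $k=0$, and Section~\ref{sec:fill} carries out the inductive step. Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}. All maps are continuous unless continuity is being proved, and we use freely that a map $S^i\to Y$ is null-homotopic if and only if it extends to the disk $D^{i+1}$.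

\section{The action on the boundary}\label{sec:action}

Let $d_X$ be the metric of $X$ and $o\in X$ a base point. The \emph{Gromov product} of $p,q\in X$ is $(p|q)_o=\frac12\,[d_X(p,o)+d_X(q,o)-d_X(p,q)]$. For $x,y\in Z$ one sets $(x|y)_o=\sup\liminf_{i,j}(x_i|y_j)_o$, the supremum being over sequences $x_i\to x$, $y_j\to y$ in $X$. It measures, up to a bounded error, how long the rays from $o$ to $x$ and to $y$ travel together. We use two standard facts.
\begin{enumerate}
\item[(V1)] There are $a>1$, $A\ge1$ and a metric $d$ inducing the topology of $Z$ such that $A^{-1}a^{-(x|y)_o}\le d(x,y)\le A\,a^{-(x|y)_o}$ \cite[III.H.3.21]{BH}. Such a metric is called \emph{visual}.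
\item[(V2)] There is a constant $c$ such that for $x\ne y$ in $Z$ and $x_i\to x$, $y_i\to y$ in $X$ we have $|(x_i|y_i)_o-(x|y)_o|\le c$ for all large $i$ \cite[III.H.3.17]{BH}.
\end{enumerate}
Put $D=\operatorname{diam}Z\in(0,\infty)$. An element $g\in G$ moves the base point, so it can distort $d$ arbitrarily. The combination of distances in which the base point cancels is the \emph{cross-ratio}
\[
[x,y,z,w]=\frac{d(x,y)\,d(z,w)}{d(x,z)\,d(y,w)}\qquad(x\ne z,\ y\ne w).
\]

\begin{lemma}\label{lem:QM}
There is $M\ge1$ such that $M^{-1}[x,y,z,w]\le[gx,gy,gz,gw]\le M\,[x,y,z,w]$ for all $g\in G$ and all $x,y,z,w\in Z$ with $x\ne z$, $y\ne w$.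
\end{lemma}

\begin{proof}
If $x=y$ or $z=w$, all three terms vanish, so assume $x\neq y$ and $z\ne w$. Let $\beta(x,y,z,w)=(x|y)_o+(z|w)_o-(x|z)_o-(y|w)_o$. For points of $X$ the distances to $o$ cancel, and
\[
\beta(p,q,s,t)=\tfrac12\,[d_X(p,s)+d_X(q,t)-d_X(p,q)-d_X(s,t)]
\]
is invariant under isometries. Take $x_i\to x$, $y_i\to y$, $z_i\to z$, $w_i\to w$ in $X$. By (V2), for large $i$ both $\beta(x,y,z,w)$ and $\beta(gx,gy,gz,gw)$ are within $4c$ of $\beta(x_i,y_i,z_i,w_i)=\beta(gx_i,gy_i,gz_i,gw_i)$, so they differ by at most $8c$. By (V1), $[x,y,z,w]$ and $a^{-\beta(x,y,z,w)}$ agree up to a factor $A^{\pm4}$, and the same holds for the image quadruple. Hence $M=A^8a^{8c}$ works.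
\end{proof}

Cocompactness enters through the next lemma: any three points can be spread apart.

\begin{lemma}\label{lem:CT}
There is $\theta>0$ such that every triple of distinct points of $Z$ is mapped by some $g\in G$ to a triple with pairwise distances at least $\theta$.
\end{lemma}

\begin{proof}
Recall that distinct points of $Z$ are the two ends of a geodesic line in $X$, and that there is a constant $\kappa$ such that each side of an ideal triangle lies within $\kappa$ of the union of the other two. Let $\ell_{xy},\ell_{yz},\ell_{xz}$ be the sides of an ideal triangle with vertices $x,y,z$. The points of $\ell_{xy}$ within $\kappa$ of $\ell_{xz}$ and those within $\kappa$ of $\ell_{yz}$ form two closed sets covering $\ell_{xy}$. Points far toward $x$ are not within $\kappa$ of $\ell_{yz}$, for otherwise a sequence on $\ell_{yz}$ would converge to $x\notin\{y,z\}$; so the first set is nonempty, and by symmetry so is the second. By connectedness some $p\in\ell_{xy}$ lies within $\kappa$ of all three sides.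

Choose $R$ with $G\cdot\bar B_X(o,R)=X$ and $g$ with $d_X(gp,o)\le R$. Each side of the image triangle contains a point $q$ with $d_X(q,o)\le R+\kappa$. If $u,v$ lie on a geodesic on either side of $q$, the triangle inequality gives $(u|v)_o\le d_X(q,o)$. Letting $u,v$ tend to the ends and using (V2), the Gromov products of $gx,gy,gz$ are at most $R+\kappa+c$. By (V1), $\theta=A^{-1}a^{-(R+\kappa+c)}$ works.
\end{proof}

For $\xi\in Z$ and $s>0$ put
\[
Z_\xi(s)=\{z\in Z: d(z,\xi)\ge s\}.
\]
These sets are compact, and every compact subset of $Z-\{\xi\}$ lies in one of them. The following lemma provides the substitute for a dilation by $1/r$ about $x$: it carries the ball $\bar B(x,r)$ to a definite distance from a point $\xi$, and its inverse shrinks everything away from $\xi$ by the factor $r$.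

\begin{lemma}[Magnification]\label{lem:zoom}
Let $r_0=D/8$. There are $\varepsilon>0$ and constants $C_\delta\ge1$ $(\delta>0)$ such that for all $x\in Z$ and $0<r\le r_0$ there are $g\in G$ and $\xi\in Z$ with
\begin{enumerate}
\item[(a)] $g\,\bar B(x,r)\subset Z_\xi(\varepsilon)$;
\item[(b)] $g^{-1}Z_\xi(\delta)\subset\bar B(x,C_\delta r)$ for all $\delta>0$;
\item[(c)] $d(g^{-1}u,g^{-1}v)\le C_\delta\,r\,d(u,v)$ for all $\delta>0$ and $u,v\in Z_\xi(\delta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Of two points at distance $D$, one, say $\omega$, satisfies $d(x,\omega)\ge D/2$. Since $Z$ is connected, $d(x,\cdot)$ takes the value $r$ at some point $y$, and $d(y,\omega)\ge D/2-D/8\ge D/4$. The pair $x,y$ records the scale $r$ and $\omega$ plays the role of $\infty$. Choose $g$ by Lemma~\ref{lem:CT} for the triple $x,y,\omega$, and put $\xi=g\omega$. For $z\ne\omega$ the cross-ratios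
\begin{equation}\label{eq:cr}
[gz,gx,\xi,gy]=\frac{d(gz,gx)\,d(\xi,gy)}{d(gz,\xi)\,d(gx,gy)}
\quad\text{and}\quad
[z,x,\omega,y]=\frac{d(z,x)\,d(\omega,y)}{d(z,\omega)\,r}
\end{equation}
agree up to a factor $M^{\pm1}$.

(a) If $d(z,x)\le r$, then $d(z,\omega)\ge D/4$, and the second cross-ratio is at most $4$. The first is then at most $4M$, which gives $d(gz,gx)\le(4MD/\theta)\,d(gz,\xi)$. Hence $\theta\le d(gx,gz)+d(gz,\xi)\le(1+4MD/\theta)\,d(gz,\xi)$. Put $\varepsilon=\theta/(1+4MD/\theta)$.

(b) If $d(gz,\xi)\ge\delta$, the first cross-ratio in \eqref{eq:cr} is at most $D^2/(\delta\theta)$, so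
\[
d(z,x)\le\frac{MD^2}{\delta\theta}\cdot\frac{d(z,\omega)}{d(\omega,y)}\,r\le b_\delta\,r,\qquad\text{where } b_\delta=\frac{4MD^2}{\delta\theta}.
\]

(c) Write $u=gz$, $v=gw$. Since $d(gx,gy)\ge\theta$, there is $p\in\{x,y\}$ with $d(v,gp)\ge\theta/2$. By Lemma~\ref{lem:QM},
\[
\frac{d(z,w)\,d(\omega,p)}{d(z,\omega)\,d(w,p)}\le M\,\frac{d(u,v)\,d(\xi,gp)}{d(u,\xi)\,d(v,gp)}\le\frac{2MD}{\delta\theta}\,d(u,v).
\]
Here $d(\omega,p)\ge D/4$, $d(z,\omega)\le D$, and $d(w,p)\le d(w,x)+r\le(b_\delta+1)r$ by (b). Thus $d(z,w)\le\frac{8MD}{\delta\theta}(b_\delta+1)\,r\,d(u,v)$. Take $C_\delta=\max\{1,\ b_\delta,\ \frac{8MD}{\delta\theta}(b_\delta+1)\}$.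
\end{proof}

On a compact space, local connectivity is automatically uniform.

\begin{lemma}\label{lem:unif}
Let $Y$ be a compact metric space that is $\mathrm{LC}^j$. For every $s>0$ there is $\lambda(s)\in(0,s]$ such that, for $0\le i\le j$, every map $S^i\to Y$ with image of diameter at most $\lambda(s)$ extends to a map $D^{i+1}\to Y$ with image of diameter at most $s$.
\end{lemma}

\begin{proof}
For $y\in Y$ let $V_y$ be an open neighborhood as in the definition of $\mathrm{LC}^j$ for $U=B(y,s/2)$. By the Lebesgue number lemma there is $\lambda(s)\in(0,s]$ such that every set of diameter at most $\lambda(s)$ lies in some $V_y$.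
\end{proof}

We can now prove the easier direction of Theorem~\ref{thm:A}. The idea is to magnify more and more at $\xi$, which crushes a given compact subset of $Z-\{\xi\}$ into a small set far from the image of $\xi$.

\begin{proposition}\label{prop:easy}
If $Z$ is $\mathrm{LC}^k$, then $Z-\{\xi\}$ is $k$-connected for every $\xi\in Z$.
\end{proposition}

\begin{proof}
Fix $\omega\ne\xi$; in particular $Z-\{\xi\}\neq\emptyset$. Let $f:S^i\to Z-\{\xi\}$ with $i\le k$, and let $s=d(\xi,f(S^i))>0$. Since $Z$ is connected, there are points $y_m$ with $d(\xi,y_m)=d(\xi,\omega)/(m+1)$ for $m\geq 1$; they differ from $\xi$ and $\omega$ and converge to $\xi$. By Lemma~\ref{lem:CT} choose $g_m$ such that $g_m\xi,g_my_m,g_m\omega$ have pairwise distances at least $\theta$. For $z\in f(S^i)$, Lemma~\ref{lem:QM} applied to $[z,\omega,\xi,y_m]$ gives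
\[
\frac{\theta}{D^2}\,d(g_mz,g_m\omega)\le\frac{d(g_mz,g_m\omega)\,d(g_m\xi,g_my_m)}{d(g_mz,g_m\xi)\,d(g_m\omega,g_my_m)}\le M\,\frac{d(z,\omega)\,d(\xi,y_m)}{d(z,\xi)\,d(\omega,y_m)}\le\frac{MD\,d(\xi,y_m)}{s\,d(\omega,y_m)} .
\]
The right side tends to $0$ and does not depend on $z$. So for large $m$ the image of $g_mf$ lies in $B(g_m\omega,\lambda(\theta/4)/2)$, with $\lambda$ from Lemma~\ref{lem:unif}. Then $g_mf$ extends to a map of $D^{i+1}$ with image of diameter at most $\theta/4$, which therefore lies in $B(g_m\omega,\theta/2)$ and misses $g_m\xi$. Applying $g_m^{-1}$, we see that $f$ is null-homotopic in $Z-\{\xi\}$.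
\end{proof}

\section{The difficulty, and the case of paths}\label{sec:zero}

Assume (1) and try to reverse the argument. Given $f:S^k\to\bar B(x,r)$, magnify by Lemma~\ref{lem:zoom}, so that $gf$ maps into $Z_\xi(\varepsilon)$. By hypothesis $gf$ extends to a disk in $Z-\{\xi\}$. This disk lies in some $Z_\xi(\delta)$, so $f$ extends to a disk in $\bar B(x,C_\delta r)$. This would prove (3) if $\delta$ did not depend on $\xi$ and $f$. The dependence on $\xi$ is removed by compactness of $Z$, as follows.

\begin{lemma}\label{lem:xi}
Let $\varepsilon>0$, and let a number $\delta(\xi_0)>0$ be given for each $\xi_0\in Z$. There is $\delta>0$ such that for every $\xi\in Z$ there is $\xi_0\in Z$ with $Z_\xi(\varepsilon)\subset Z_{\xi_0}(3\varepsilon/4)$ and $Z_{\xi_0}(\delta(\xi_0))\subset Z_\xi(\delta)$.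
\end{lemma}

\begin{proof}
If $d(\xi,\xi_0)<\rho(\xi_0):=\min\{\varepsilon/4,\delta(\xi_0)/2\}$, the triangle inequality gives $Z_\xi(\varepsilon)\subset Z_{\xi_0}(3\varepsilon/4)$ and $Z_{\xi_0}(\delta(\xi_0))\subset Z_\xi(\delta(\xi_0)/2)$. Cover $Z$ by finitely many balls $B(\xi_0,\rho(\xi_0))$ and let $\delta$ be the least of the corresponding numbers $\delta(\xi_0)/2$.
\end{proof}

The dependence on $f$ is the real difficulty. The hypothesis fills each sphere separately and with no control. To obtain one $\delta$ for all $f$ we would like to replace $f$ by a nearby map drawn from a finite supply, but to know that nearby maps are homotopic is essentially the property $\mathrm{LC}^k$ that we want to prove. The way out is to give up on the homotopy between $f$ and its approximation. We leave small gaps unfilled, observe that after undoing the magnification the gaps have at most half the size of the original ball, and fill them by repeating the construction at smaller and smaller scales. For $k=0$ all of this can be seen directly.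

\begin{proposition}\label{prop:zero}
Suppose that $Z-\{\xi\}$ is path-connected for every $\xi\in Z$. There is $C\ge1$ such that for all $x\in Z$ and $0<r\le r_0$, any two points of $\bar B(x,r)$ are joined by a path in $\bar B(x,2Cr)$.
\end{proposition}

\begin{proof}
\emph{Step 1: unit scale, with gaps.} Let $\varepsilon>0$ and $0<\eta\le\varepsilon/4$. We claim that there is $\delta>0$ such that for all $\xi\in Z$ and $u,v\in Z_\xi(\varepsilon)$ there is a path in $Z_\xi(\delta)$ from a point within $\eta$ of $u$ to a point within $\eta$ of $v$. Fix $\xi_0$, and let $Q$ be a finite subset of the compact set $K=Z_{\xi_0}(3\varepsilon/4)$ such that every point of $K$ is within $\eta$ of $Q$. Join each pair of points of $Q$ by a path in $Z-\{\xi_0\}$. These finitely many paths lie in $Z_{\xi_0}(\delta(\xi_0))$ for some $\delta(\xi_0)>0$, and they serve all $u,v\in K$ at once. Lemma~\ref{lem:xi} gives the claim.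

\emph{Step 2: scale $r$.} Choose constants in this order: $\varepsilon$ from Lemma~\ref{lem:zoom}; then $\eta=\min\{\varepsilon/4,\,1/(2C_{\varepsilon/2})\}$; then $\delta$ from Step~1; then $C=C_\delta$. Let $u,v\in\bar B(x,r)$, and take $g,\xi$ from Lemma~\ref{lem:zoom}. Step~1 applied to $gu,gv\in Z_\xi(\varepsilon)$ gives a path in $Z_\xi(\delta)$ from $gu'$ to $gv'$, say, with $d(gu,gu')\le\eta$ and $d(gv,gv')\le\eta$. By Lemma~\ref{lem:zoom}(b) its image under $g^{-1}$ is a path from $u'$ to $v'$ in $\bar B(x,Cr)$. The points $gu,gu',gv,gv'$ lie in $Z_\xi(\varepsilon/2)$, so by Lemma~\ref{lem:zoom}(c) both $d(u,u')$ and $d(v,v')$ are at most $C_{\varepsilon/2}\,r\eta\le r/2$.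

\emph{Step 3: iteration.} We build $\gamma:I\to Z$ along the middle-thirds construction. At stage $m$ there remain $2^m$ closed intervals $J$ of length $3^{-m}$; let $P_m$ be the complement of their interiors. We have a continuous $\gamma$ on $P_m$ and points $x_J$ with $\gamma(\partial J)\subset\bar B(x_J,2^{-m}r)$. At stage $0$, $J=I$, $\gamma(0)=u$, $\gamma(1)=v$ and $x_I=x$. To pass to stage $m+1$, apply Step~2 in $\bar B(x_J,2^{-m}r)$ to the two values of $\gamma$ on $\partial J$, and place the resulting path on the middle third of $J$. For each outer third $J'$ let $x_{J'}$ be the endpoint of this path that belongs to $\gamma(\partial J')$. Then $\gamma(\partial J')\subset\bar B(x_{J'},2^{-m-1}r)$ and $d(x_{J'},x_J)\le C2^{-m}r$.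

A point $t\notin\bigcup_mP_m$ lies in a unique nested sequence $J_0\supset J_1\supset\cdots$. The points $x_{J_m}$ form a Cauchy sequence, and we let $\gamma(t)$ be its limit. Summing the geometric series $\sum_{l\ge m}C2^{-l}r$ shows that $\gamma(J)\subset\bar B(x_J,2C2^{-m}r)$ for every $J$ of stage $m$; for $m=0$ this is the required bound. Finally, $I$ is the finite union of the closed set $P_m$, on which $\gamma$ is continuous, and the closed sets $J$, whose images have diameter at most $4C2^{-m}r$. Hence $\limsup_{t'\to t}d(\gamma(t'),\gamma(t))\le4C2^{-m}r$ for all $t$ and all $m$, so $\gamma$ is continuous.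
\end{proof}

The order of constants in Step~2 is the crux. The number $\delta$ comes from the uncontrolled hypothesis, it depends on $\eta$, and it may be far smaller than $\eta$; had we measured the gaps with $C_\delta$, the product $C_\delta\,\eta$ need not be small. The gaps, however, stay near the original points and hence in $Z_\xi(\varepsilon/2)$, so they are contracted with the constant $C_{\varepsilon/2}$, which is fixed before $\eta$. Only the harmless constant $C$ involves $\delta$.

\section{Filling spheres modulo small spheres}\label{sec:fill}

For $k\ge1$ the three steps are the same. The finite net $Q$ is replaced by a finite $k$-dimensional complex mapped into $Z$, and the gaps become small $k$-spheres. To build the complex, and to connect a given sphere to it up to such gaps, we must fill small spheres of dimension at most $k-1$. This is what the inductive hypothesis $\mathrm{LC}^{k-1}$ allows.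

A \emph{cell} is the image $B$ of an embedding of $D^{k+1}$ into the interior of $D^{k+1}$; we write $\partial B$ and $\operatorname{int}B$ for the images of $S^k$ and of the open ball. By invariance of domain $\operatorname{int}B$ is open. A \emph{perforated disk} is a set $P=D^{k+1}-\bigcup_j\operatorname{int}B_j$, where the $B_j$ are finitely many disjoint cells, called the \emph{holes}. Throughout this section we assume:
\begin{equation}\label{eq:hyp}
k\ge1,\qquad Z\text{ is }\mathrm{LC}^{k-1},\qquad Z-\{\xi\}\text{ is $k$-connected for all }\xi\in Z.
\end{equation}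

\begin{lemma}[Unit scale]\label{lem:perf}
Assume \eqref{eq:hyp}. Let $\varepsilon>0$ and $0<\eta\le\varepsilon/4$. There is $\delta>0$ such that for every $\xi\in Z$, every map $f:S^k\to Z_\xi(\varepsilon)$ extends to a map $F:P\to Z_\xi(\delta)$ of a perforated disk such that, for each hole $B_j$, the set $F(\partial B_j)$ has diameter at most $\eta$ and meets $f(S^k)$.
\end{lemma}

\begin{proof}
Fix $\xi_0\in Z$ and put $K=Z_{\xi_0}(3\varepsilon/4)$. By Lemma~\ref{lem:xi} it suffices to find $\delta(\xi_0)>0$ such that every $f:S^k\to K$ has an extension $F:P\to Z_{\xi_0}(\delta(\xi_0))$ with holes as stated. If $K=\emptyset$ there is no such $f$ and any $\delta(\xi_0)$ will do, so let $K\ne\emptyset$. Extensions will be built skeleton by skeleton, with a loss of control at each dimension, so we fix the scales from the top down. With $\lambda$ as in Lemma~\ref{lem:unif} for $j=k-1$, put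
\[
t_k=\eta/4,\qquad t_i=\lambda(t_{i+1})/4\quad(0\le i\le k-1),\qquad\alpha=t_0 .
\]
Then $\alpha=t_0\le t_1\le\dots\le t_k$.

\emph{A finite model of $K$.} Let $Q\subset K$ be finite with every point of $K$ within $\alpha$ of $Q$. Let $N$ be the simplicial complex whose simplices are the subsets of $Q$ with between $1$ and $k+1$ elements and diameter at most $3\alpha$; it is finite and $\dim N\le k$. We define $\varphi:N\to Z$ with $\varphi|_Q=\mathrm{id}$ and $\operatorname{diam}\varphi(\tau)\le t_i$ for each $i$-simplex $\tau$, by induction on $i$. If $i=1$, then $\varphi(\partial\tau)$ has diameter at most $3\alpha\le\lambda(t_1)$. If $2\le i\le k$, any two facets of $\tau$ meet, so $\varphi(\partial\tau)$ has diameter at most $2t_{i-1}\le\lambda(t_i)$. Since $\partial\tau\cong S^{i-1}$ and $i-1\le k-1$, Lemma~\ref{lem:unif} extends $\varphi$ over $\tau$ as required.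

Each $\varphi(\tau)$ contains a point of $K$ and has diameter at most $t_k<3\varepsilon/4$, so $\varphi(N)\subset Z-\{\xi_0\}$. The cone $\operatorname{Cone}(N)$ is obtained from $N$ and the cone point by attaching the cells $\operatorname{Cone}(\tau)$, of dimensions $1,\dots,k+1$, in order of dimension. As $Z-\{\xi_0\}$ is $k$-connected, $\varphi$ extends cell by cell to a map $\Phi:\operatorname{Cone}(N)\to Z-\{\xi_0\}$. This is the only use of $k$-connectedness, and it is made before any $f$ is given. Put
\[
\delta(\xi_0)=\min\{3\varepsilon/4-\eta,\ d(\xi_0,\operatorname{im}\Phi)\}>0 .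
\]

\emph{Approximating $f$ through the model.} Let $f:S^k\to K$. By uniform continuity there is a triangulation $T$ of $S^k$ with $\operatorname{diam}f(\sigma)\le\alpha$ for every simplex $\sigma$. For each vertex $v$ choose $s(v)\in Q$ with $d(f(v),s(v))\le\alpha$. If $v,v'$ are vertices of one simplex, then $d(s(v),s(v'))\le3\alpha$, so $s$ extends to a simplicial map $s:T\to N$. For an $i$-simplex $\sigma$, the image $s(\sigma)$ is a simplex of dimension at most $i$, so $\operatorname{diam}\varphi s(\sigma)\le t_i$.

Define $H=f$ on $S^k\times\{0\}$ and $H=\varphi s$ on $S^k\times\{1\}$. We extend $H$ over the prisms $\sigma\times I$ with $\dim\sigma=i\le k-1$, by induction on $i$, so that $\operatorname{diam}H(\sigma\times I)\le t_{i+1}$. For a vertex $v$ the two given values $f(v)$ and $s(v)$ are at distance at most $\alpha\le\lambda(t_1)$, so they are joined by a path of diameter at most $t_1$. Now let $1\le i\le k$, and suppose $H$ is defined on the prisms over simplices of dimension less than $i$. For an $i$-simplex $\sigma$, the sphere $\partial(\sigma\times I)\cong S^i$ consists of $\sigma\times\{0\}$, $\sigma\times\{1\}$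 and the prisms $\tau\times I$ over the facets $\tau$ of $\sigma$. Each $H(\tau\times I)$ has diameter at most $t_i$ and meets $f(\sigma)$, so these sets together with $f(\sigma)$ form a set of diameter at most $\alpha+2t_i$. The remaining set $\varphi s(\sigma)$ meets it and has diameter at most $t_i$. Hence
\begin{equation}\label{eq:prism}
\operatorname{diam}H\bigl(\partial(\sigma\times I)\bigr)\le\alpha+3t_i\le4t_i .
\end{equation}
For $i\le k-1$ we have $4t_i=\lambda(t_{i+1})$, and Lemma~\ref{lem:unif} extends $H$ over $\sigma\times I$ as required.

\emph{The top-dimensional prisms.} For $i=k$ the bound \eqref{eq:prism} reads $\operatorname{diam}H(\partial(\sigma\times I))\le\eta$, but filling this $k$-sphere would need $\mathrm{LC}^k$. We cut a hole instead. Regard $\sigma\times I$ as a convex body in $\mathbb R^{k+1}$, let $c_\sigma$ be an interior point, and let $B_\sigma$ be the image of $\sigma\times I$ under the homothety of ratio $1/2$ about $c_\sigma$. Extend $H$ over $\sigma\times I-\operatorname{int}B_\sigma$ by composing with radial projection from $c_\sigma$ onto $\partial(\sigma\times I)$. Then $H(\partial B_\sigma)=H(\sigma\times I-\operatorname{int}B_\sigma)=H(\partial(\sigma\times I))$,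 a set of diameter at most $\eta$ that contains $f(\sigma)$.

Identify $D^{k+1}$ with the union of the collar $S^k\times I$, whose outer boundary is $S^k\times\{0\}$, and $\operatorname{Cone}(S^k)$ attached along $S^k\times\{1\}$; see Figure~\ref{fig:disk}. The $B_\sigma$ are disjoint cells. Let $P=D^{k+1}-\bigcup_\sigma\operatorname{int}B_\sigma$, and let $F$ be $H$ on the perforated collar and $\Phi\circ\operatorname{Cone}(s)$ on the cone; the two agree with $\varphi s$ on $S^k\times\{1\}$. The image of the perforated collar lies within $\eta$ of $f(S^k)\subset K$, hence in $Z_{\xi_0}(3\varepsilon/4-\eta)$, and the image of the cone lies in $\operatorname{im}\Phi$. So $F(P)\subset Z_{\xi_0}(\delta(\xi_0))$.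
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!12] (0,0) circle (2.4);
\fill[gray!30] (0,0) circle (1.2);
\draw[thick] (0,0) circle (2.4);
\draw (0,0) circle (1.2);
\foreach \a in {0,45,...,315} {
  \draw (\a:1.2) -- (\a:2.4);
  \draw[fill=white] ({\a+22.5}:1.82) circle (0.28);
}
\node at (0,0) {\small $\Phi\circ\operatorname{Cone}(s)$};
\node at (22.5:2.7) {$f$};
\end{tikzpicture}
\caption{The perforated disk of Lemma~\ref{lem:perf} for $k=1$. The loop $f$ on the outer circle is joined by short paths (radial segments) to a loop on the inner circle that factors through a fixed finite complex $N$. The inner disk is mapped by a null-homotopy of $N$ chosen once for all $f$. Each prism of the collar has a boundary of small image and is left with a hole.}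
\label{fig:disk}
\end{figure}

\begin{lemma}[Scale $r$]\label{lem:half}
Assume \eqref{eq:hyp}. There is $C\ge1$ such that for all $x\in Z$ and $0<r\le r_0$, every map $f:S^k\to\bar B(x,r)$ extends to a map $F:P\to\bar B(x,Cr)$ of a perforated disk with $\operatorname{diam}F(\partial B_j)\le r/2$ for every hole $B_j$.
\end{lemma}

\begin{proof}
Take $\varepsilon$ from Lemma~\ref{lem:zoom}, then $\eta=\min\{\varepsilon/4,\,1/(2C_{\varepsilon/2})\}$, then $\delta$ from Lemma~\ref{lem:perf}, then $C=C_\delta$. Given $x,r,f$, take $g,\xi$ from Lemma~\ref{lem:zoom}, let $F':P\to Z_\xi(\delta)$ be the extension of $gf:S^k\to Z_\xi(\varepsilon)$ given by Lemma~\ref{lem:perf}, and put $F=g^{-1}F'$. By Lemma~\ref{lem:zoom}(b), $F(P)\subset\bar B(x,Cr)$. Each $F'(\partial B_j)$ meets $Z_\xi(\varepsilon)$ and has diameter at most $\eta\le\varepsilon/4$, so it lies in $Z_\xi(\varepsilon/2)$. By Lemma~\ref{lem:zoom}(c), $\operatorname{diam}F(\partial B_j)\le C_{\varepsilon/2}\,r\eta\le r/2$.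
\end{proof}

\begin{proposition}[Iteration]\label{prop:iter}
Assume \eqref{eq:hyp}, and let $C$ be as in Lemma~\ref{lem:half}. For all $x\in Z$ and $0<r\le r_0$, every map $f:S^k\to\bar B(x,r)$ extends to a map $D^{k+1}\to\bar B(x,2Cr)$.
\end{proposition}

\begin{proof}
Put $\mathcal B_0=\{D^{k+1}\}$. We construct finite families $\mathcal B_m$ $(m\ge1)$ of disjoint cells, each member of $\mathcal B_{m+1}$ lying in the interior of a member of $\mathcal B_m$; a map $F$ that is continuous on each $P_m=D^{k+1}-\bigcup_{B\in\mathcal B_m}\operatorname{int}B$; and points $x_B$ with $F(\partial B)\subset\bar B(x_B,2^{-m}r)$ for $B\in\mathcal B_m$. At stage $0$ we have $P_0=S^k$, $F=f$ and $x_{D^{k+1}}=x$. Given stage $m$, identify each $B\in\mathcal B_m$ with $D^{k+1}$ by its embedding and apply Lemma~\ref{lem:half} to $F|_{\partial B}$ with radius $2^{-m}r$. This extends $F$ over $B^\circ:=B-\bigcup\operatorname{int}B'$, where the $B'\subset\operatorname{int}B$ are finitely many new cells, with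
\[
F(B^\circ)\subset\bar B(x_B,C2^{-m}r),\qquad\operatorname{diam}F(\partial B')\le2^{-m-1}r .
\]
Let $\mathcal B_{m+1}$ consist of all the new cells and choose $x_{B'}\in F(\partial B')$; then $d(x_{B'},x_B)\le C2^{-m}r$. The set $P_{m+1}$ is the finite union of the closed sets $P_m$ and $B^\circ$, with $P_m\cap B^\circ=\partial B$, so $F$ is continuous on $P_{m+1}$.

A point $p\notin\bigcup_mP_m$ lies in a unique $B_m\in\mathcal B_m$ for each $m$, and $B_{m+1}\subset B_m$. The points $x_{B_m}$ form a Cauchy sequence in the compact space $Z$; let $F(p)$ be its limit. We claim that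
\begin{equation}\label{eq:geom}
F(B)\subset\bar B(x_B,2C2^{-m}r)\qquad(B\in\mathcal B_m).
\end{equation}
Let $p\in B$. If $p\notin\bigcup_lP_l$, then $B_m=B$ and $d(F(p),x_B)\le\sum_{l\ge m}C2^{-l}r$. Otherwise let $j\ge m$ be least with $p\in P_{j+1}$. Then there is a chain $B=B_m\supset\dots\supset B_j$ with $B_l\in\mathcal B_l$ and $p\in B_j^\circ$, and $d(F(p),x_B)\le\sum_{l=m}^{j}C2^{-l}r$. This proves \eqref{eq:geom}, and the case $m=0$ gives $F(D^{k+1})\subset\bar B(x,2Cr)$.

For continuity, let $p_i\to p$ in $D^{k+1}$ and fix $m$. The disk is the finite union of the closed sets $P_m$ and $B\in\mathcal B_m$, so for large $i$ each $p_i$ lies in one of these sets together with $p$. On $P_m$ the map $F$ is continuous, and each $F(B)$ has diameter at most $4C2^{-m}r$ by \eqref{eq:geom}. Hence $\limsup_id(F(p_i),F(p))\le4C2^{-m}r$ for every $m$.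
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(3)$\Rightarrow$(2): given a neighborhood $U$ of $z$, choose $r\le r_1$ with $\bar B(z,Lr)\subset U$ and take $V=\bar B(z,r)$. (2)$\Rightarrow$(1) is Proposition~\ref{prop:easy}. We prove (1)$\Rightarrow$(3), with $r_1=r_0$, by induction on $k$. The case $k=0$ is Proposition~\ref{prop:zero}. Let $k\ge1$ and assume (1). A $k$-connected space is $(k-1)$-connected, so by induction (3) holds for $k-1$ with some constant $L'$; in particular $Z$ is $\mathrm{LC}^{k-1}$ and \eqref{eq:hyp} holds. Proposition~\ref{prop:iter} gives the estimate for $i=k$, and $L=\max\{L',2C\}$ works.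
\end{proof}

\begin{remark}
One-endedness was used only through the fact that $Z$ is connected with more than one point, to find the points $y$ in Lemma~\ref{lem:zoom} and $y_m$ in Proposition~\ref{prop:easy}. The group was used only through Lemmas~\ref{lem:QM} and~\ref{lem:CT}; the two examples in Section~\ref{sec:intro} show that both implications between (1) and (2) fail without it.
\end{remark}

\section{Boundaries with contractible punctured boundaries}\label{sec:B}

A metrizable space $Y$ is an \emph{absolute neighborhood retract} (ANR) if, whenever it is embedded as a closed subset of a metrizable space, it is a retract of some neighborhood. An \emph{ANR homology $n$-manifold} is a finite-dimensional ANR $Y$ with $H_*(Y,Y-\{y\};\mathbb Z)\cong H_*(\mathbb R^n,\mathbb R^n-\{0\};\mathbb Z)$ for all $y$. We write $H$ for singular and $\check H$ for \v Cech theory, and use the following standard facts.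
\begin{enumerate}
\item[(A1)] A metrizable space of dimension at most $j$ is an ANR if and only if it is $\mathrm{LC}^j$ \cite[Ch.~V, \S7]{Hu}.
\item[(A2)] An open subset of an ANR is an ANR, and every ANR has the homotopy type of a CW complex.
\item[(A3)] A compact ANR $Y$ is dominated by a finite polyhedron $P$: there are maps $Y\to P\to Y$ with composite homotopic to the identity. So $H_*(Y;\mathbb Z)$ is a direct summand of $H_*(P;\mathbb Z)$ and is finitely generated. Moreover $\check H^*(Y)\cong H^*(Y)$.
\item[(A4)] (Alexandroff) If $Y$ is compact metrizable and $\dim Y=n<\infty$, then $n$ is the largest $j$ such that $\check H^j(Y,A;\mathbb Z)\ne0$ for some closed $A\subset Y$.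
\end{enumerate}

\begin{proof}[Proof of the equivalences in Theorem~\ref{thm:B}]
(i)$\Leftrightarrow$(ii) is Theorem~\ref{thm:A}, and (ii)$\Leftrightarrow$(iii) is (A1). If (iii) holds, then (A1) shows that $Z$ is $\mathrm{LC}^j$ for all $j\ge n$, so by Theorem~\ref{thm:A} all homotopy groups of $Z-\{\xi\}$ vanish. By (A2) and Whitehead's theorem $Z-\{\xi\}$ is contractible, which is (iv). A contractible space is $k$-connected for all $k$, and $k$-connected implies $n$-connected for $k\ge n$; so (iv)$\Rightarrow$(v)$\Rightarrow$(i).
\end{proof}

For the rest of the section assume (i)--(v). Then $Z$ is path-connected, being the union of two contractible sets $Z-\{\xi\}$ and $Z-\{\xi'\}$ with a common point. Since $Z-\{\xi\}$ is contractible, the long exact sequence of the pair gives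
\begin{equation}\label{eq:local}
H_*(Z,Z-\{\xi\};\mathbb Z)\cong\tilde H_*(Z;\mathbb Z),
\end{equation}
so everything depends on computing the homology of $Z$. We bound it from above and then from below.

For the upper bound we use all punctures at once. Let $\Delta\subset Z\times Z$ be the diagonal and $W=Z\times Z-\Delta$, with projections $p,q:W\to Z$ to the first and second factor. The fibers of $p$ are the spaces $Z-\{\xi\}$. For $Z=S^n$, the space $W$ deformation retracts onto $\{(x,-x)\}$, so $p$ is a homotopy equivalence. In general no local triviality is at hand, but openness of $W$ gives a weak lifting property that suffices. A map $p:E\to Y$ is a \emph{Serre microfibration} if for every $j$, every $h:D^j\times I\to Y$ and every lift of $h|_{D^j\times\{0\}}$ to $E$, there is $\epsilon>0$ such that the lift extends to a lift of $h|_{D^j\times[0,\epsilon]}$. A Serre microfibration with weakly contractible fibers is a Serre fibration \cite[Lemma~2.2]{Weiss}.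

\begin{lemma}\label{lem:upper}
For every field $\mathbb F$, $\ \sum_{j>0}\dim H^j(Z;\mathbb F)\le1$.
\end{lemma}

\begin{proof}
\emph{The map $p$ is a weak equivalence.} Let $h:D^j\times I\to Z$, and let $v\mapsto(h(v,0),y(v))$ be a lift of $h|_{D^j\times\{0\}}$, so $y(v)\ne h(v,0)$. By compactness of $D^j$ there is $\epsilon>0$ with $h(v,t)\ne y(v)$ for all $v$ and $t\le\epsilon$, and $(h(v,t),y(v))$ is a lift on $D^j\times[0,\epsilon]$. So $p$ is a Serre microfibration with contractible fibers, hence a Serre fibration, and by the long exact sequence a weak homotopy equivalence. Thus $p^*$ is an isomorphism on singular cohomology.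

\emph{A class supported on the diagonal.} Let $H=H^*(Z;\mathbb F)$, which is finite-dimensional by (A3); by the K\"unneth theorem the cross product identifies $H\otimes H$ with $H^*(Z\times Z;\mathbb F)$. Let $y\in H$ be homogeneous of positive degree. Since $p^*$ is onto, there is $b\in H$ with $|b|=|y|$ and $q^*y=p^*b$. Then $u=1\times y-b\times1$ restricts to $0$ on $W$, so it is the image of a class $\tilde u\in H^*(Z\times Z,W;\mathbb F)$.

Near the diagonal the two factors cannot be distinguished. Embed $Z$ isometrically in the Banach space $\ell^\infty(Z)$ by $z\mapsto d(z,\cdot)$. The image is compact, so by the ANR property there are $\gamma>0$ and a retraction $\pi$ of the open $\gamma$-neighborhood of $Z$ onto $Z$. On the open set $O=\{(z,z'):d(z,z')<\gamma\}\supset\Delta$ the formula $\pi((1-t)z+tz')$ defines a homotopy between the two projections. So for every $a\in H$ the classes $a\times1$ and $1\times a$ have the same restriction to $O$. Since $O$ and $W$ are open and cover $Z\times Z$, restriction $H^*(Z\times Z,W)\to H^*(O,O\cap W)$ is an isomorphism by excision, and it is compatible with cup products.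 Therefore $(a\times1)\,\tilde u=(1\times a)\,\tilde u$, and so $(a\times1)\,u=(1\times a)\,u$.

\emph{Comparing bidegrees.} For $a$ homogeneous of positive degree this identity reads
\[
a\times y-ab\times1=1\times ay-(-1)^{|a||b|}\,b\times a .
\]
The four terms have bidegrees $(|a|,|y|)$, $(|a|+|y|,0)$, $(0,|a|+|y|)$, $(|y|,|a|)$. Consider the component of bidegree $(|a|,|y|)$, both entries being positive. If $|a|\ne|y|$ we get $a\otimes y=0$, so $a=0$ or $y=0$; thus at most one $H^j$ with $j>0$ is nonzero. If $|a|=|y|$ we get $a\otimes y=\pm\,b\otimes a$; for $a\ne0$ apply $\psi\otimes\mathrm{id}$, where $\psi$ is a linear form with $\psi(a)=1$, to obtain $y=\pm\psi(b)\,a$. Thus each $H^j$ with $j>0$ has dimension at most $1$.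
\end{proof}

Lemma~\ref{lem:upper} leaves open that $Z$ is acyclic, or that its one class has degree below $n$. To exclude this we start from a nonzero relative class of degree $n$, which (A4) provides, write it as a sum of classes supported near points, and show that such classes vanish unless $H^n(Z;\mathbb Z)\neq 0$.

\begin{lemma}\label{lem:lower}
$H^n(Z;\mathbb Z)\ne0$.
\end{lemma}

\begin{proof}
Coefficients are $\mathbb Z$. For $U\subset Z$ open put $H^j_c(U)=\check H^j(Z,Z-U)$; an inclusion $U'\subset U$ induces $H_c^j(U')\to H^j_c(U)$. Suppose $\check H^n(Z)=H^n(Z)=0$. By (A4), $H^{n+1}_c(U')=0$ for all open $U'$, and there is a closed $A$ with $\check H^n(Z,A)\ne0$. Then $A\ne\emptyset$. Put $U=Z-A$.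

\emph{Classes supported near a point vanish in $H^n_c(U)$.} Let $\xi\in U$. The inclusion $A\to Z-\{\xi\}$ is null-homotopic. The image of a null-homotopy is compact, contains $A$ and misses $\xi$; let $V_\xi$ be its complement. Then $V_\xi$ is open, $\xi\in V_\xi\subset U$, and $A\to Z-V_\xi$ is null-homotopic. In the commutative square of connecting maps, with reduced groups on the left,
\[
\begin{array}{ccc}
\check H^{n-1}_{\mathrm{red}}(Z-V_\xi)&\longrightarrow&\check H^n(Z,Z-V_\xi)\\
\downarrow&&\downarrow\\
\check H^{n-1}_{\mathrm{red}}(A)&\longrightarrow&\check H^n(Z,A)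
\end{array}
\]
the left map is zero, and the top map is onto because $\check H^n(Z)=0$. So the right map $H_c^n(V_\xi)\to H_c^n(U)$ is zero.

\emph{Such classes generate $H_c^n(U)$.} Let $\beta\in H^n_c(U)=\check H^n(Z,A)$. The set $A$ is the intersection of its closed neighborhoods $A'$, so by continuity of \v Cech cohomology $\beta$ comes from some $\check H^n(Z,A')$. Cover the compact set $Z-\operatorname{int}A'\subset U$ by $V_{\xi_1},\dots,V_{\xi_m}$, and let $V$ be their union. Then $A\subset Z-V\subset A'$, so $\beta$ comes from $H_c^n(V)$. For open $U_1,U_2$ the Mayer--Vietoris sequence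
\[
H^n_c(U_1)\oplus H^n_c(U_2)\to H^n_c(U_1\cup U_2)\to H^{n+1}_c(U_1\cap U_2)=0
\]
shows that the first map is onto, and by induction on $m$ so is $\bigoplus_iH^n_c(V_{\xi_i})\to H^n_c(V)$. Hence $\beta=0$, contradicting $\check H^n(Z,A)\ne0$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
The groups $H_j(Z;\mathbb Z)$ are finitely generated. If one of them, necessarily with $j\ge1$, had $\ell$-torsion for a prime $\ell$, the universal coefficient theorem would give $H_j(Z;\mathbb F_\ell)\supset H_j(Z)\otimes\mathbb F_\ell\ne0$ and a surjection of $H_{j+1}(Z;\mathbb F_\ell)$ onto $\operatorname{Tor}(H_j(Z),\mathbb F_\ell)\ne0$; dualizing, this contradicts Lemma~\ref{lem:upper}. So $H_*(Z;\mathbb Z)$ is free, and $\operatorname{Hom}(H_n(Z),\mathbb Z)\cong H^n(Z;\mathbb Z)\ne0$ by Lemma~\ref{lem:lower}. By Lemma~\ref{lem:upper} over $\mathbb Q$ the total rank in positive degrees is at most $1$. Since $Z$ is path-connected, $\tilde H_*(Z;\mathbb Z)$ is $\mathbb Z$ in degree $n$ and zero otherwise, and \eqref{eq:local} gives the local homology.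

Let $n\ge2$ and $\xi\ne\xi'$. For the open cover of $Z$ by $Z-\{\xi\}$ and $Z-\{\xi'\}$, the Mayer--Vietoris sequence $0=H_1(Z)\to\tilde H_0(Z-\{\xi,\xi'\})\to0$ shows that the intersection is path-connected, and van Kampen's theorem gives $\pi_1(Z)=1$. By the Hurewicz theorem $\pi_n(Z)\cong H_n(Z)\cong\mathbb Z$, and a generator $S^n\to Z$ induces an isomorphism on homology. Both spaces are simply connected and have the homotopy type of CW complexes, so this map is a homotopy equivalence by Whitehead's theorem.

For $n\le2$, an ANR homology $n$-manifold is a topological manifold (Wilder; see \cite[V.16]{Bredon}). If $n=1$, $Z$ is a closed connected $1$-manifold, hence $S^1$; this also gives the homotopy equivalence for $n=1$. If $n=2$, $Z$ is a simply connected closed surface, hence $S^2$.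
\end{proof}

\section{Spheres with infinitely many caps removed}\label{sec:C}

We look for a boundary in which small spheres of dimension at most $k$ bound small disks, while arbitrarily small $(k+1)$-spheres are essential. Removing infinitely many disjoint round balls from $S^{k+2}$ produces such a space: disks of dimension at most $k+1$ can be pushed off the centers of the balls and then out of the balls, while the boundary spheres of the balls cannot be filled. For $k=0$ this is a $2$-sphere with infinitely many round disks removed.

\begin{proof}[Proof of Theorem~\ref{thm:C}]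
\emph{The group.} Let $N=k+3$, and let $M$ be a compact connected hyperbolic $N$-manifold with nonempty totally geodesic boundary. Such manifolds exist for all $N\ge3$: cut one of Millson's closed arithmetic manifolds \cite{Millson} along an embedded totally geodesic hypersurface and take a component. The universal cover of $M$ is a closed convex set $\mathcal C\subset\mathbb H^N$ with nonempty interior, bounded by disjoint hyperplanes $\Pi_j\subset\mathcal C$; it is the complement of the union of the open half-spaces $U_j$ that they cut off. The group $G=\pi_1(M)$ acts geometrically on $\mathcal C$, which is proper, geodesic and hyperbolic, so $G$ is hyperbolic and $Z=\partial G=\partial\mathcal C$.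

Use the ball model with origin $o$ in the interior of $\mathcal C$, and let $d$ now be the angular metric on $S^{N-1}$. The half-space $U_j$ determines an open round cap $O_j=B(c_j,r_j)\subset S^{N-1}$, and $r_j<\pi/2$ because $o\notin\overline{U_j}$. The $U_j$ are disjoint: for $i\ne j$ the connected set $U_j$ misses $\Pi_i\subset\mathcal C$, so if $U_i$ and $U_j$ met we would have $U_j\subset U_i$, and by symmetry $U_i=U_j$. Hence the caps are disjoint, and there are countably many. A ray from $o$ meets $U_j$ exactly when it crosses $\Pi_j$, that is, when it ends in $O_j$. Rays in $\mathcal C$ from $o$ are the radii contained in $\mathcal C$, so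
\[
Z=S^{N-1}-\textstyle\bigcup_jO_j .
\]
Each sphere $\partial O_j\cong S^{N-2}$ lies in $Z$, since an open cap meeting $\partial O_j$ would meet $O_j$.

\emph{A retraction.} Let $\Sigma=\{c_j\}$, and define $\rho:S^{N-1}-\Sigma\to Z$ as the identity on $Z$ and as radial projection from $c_j$ onto $\partial O_j$ on $O_j-\{c_j\}$. For $w\in O_j-\{c_j\}$ and $z\in Z$ we have $d(w,\rho(w))=r_j-d(w,c_j)\le d(z,c_j)-d(w,c_j)\le d(w,z)$. Therefore
\begin{equation}\label{eq:rho}
d(\rho(w),z)\le2\,d(w,z)\qquad(w\in S^{N-1}-\Sigma,\ z\in Z).
\end{equation}
This gives continuity at points of $Z$, and $\rho$ is continuous on each open set $O_j-\{c_j\}$.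

\emph{Avoiding the centers.} Let $E\subset S^{N-1}$ be open and homeomorphic to $\mathbb R^{N-1}$, let $0\le i\le k$, and let $h_0:S^i\to Z\cap E$. We claim that $h_0$ extends to a map $D^{i+1}\to E-\Sigma$. Identify $E$ with $\mathbb R^{N-1}$. The extensions $h:D^{i+1}\to\mathbb R^{N-1}$ of $h_0$ form a nonempty complete metric space in the uniform metric. For $c\in\Sigma\cap E$, the extensions that miss $c$ form an open subset. It is dense: let $h$ and $\mu>0$ be given. Since $h_0$ misses $c$, after shrinking $\mu$ there is $\tau>0$ with $|h(v)-c|\ge\mu$ for $|v|\ge1-\tau$. Take a smooth $h'$ with $|h'-h|<\mu/2$. As $i+1\le N-2<N-1$, the image of $h'$ has measure zero, so some translate $h''$ of $h'$ by a vector of length less than $\mu/2$ misses $c$. Let $\chi:D^{i+1}\to I$ equal $1$ for $|v|\le1-\tau$ and $0$ on $S^i$. Then $(1-\chi)h+\chi h''$ extends $h_0$, is within less than $\mu$ of $h$ everywhere, and misses $c$ both where $|v|\le1-\tau$ and where $|v|\ge1-\tau$. By the Baire category theorem some extension misses all of the countable set $\Sigma\cap E$.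

\emph{$Z$ is $\mathrm{LC}^k$, and $G$ is one-ended.} Let $z\in Z$, $0<s<\pi$, $i\le k$ and $h_0:S^i\to Z\cap B(z,s)$. Take an extension $h$ into $E-\Sigma$ with $E=B(z,s)$. By \eqref{eq:rho}, $\rho h$ extends $h_0$ with image in $Z\cap B(z,2s)$. So $Z$ is $\mathrm{LC}^k$. Taking $i=0$ and $E=S^{N-1}-\{c_1\}$ shows in the same way that $Z$ is path-connected. The boundary of a hyperbolic group maps continuously onto the totally disconnected space of ends, so $G$ is one-ended. By Theorem~\ref{thm:A}, every $Z-\{\xi\}$ is $k$-connected.

\emph{$\dim Z=k+1$.} Since $Z$ contains the closed subset $\partial O_1\cong S^{N-2}$, we have $\dim Z\ge N-2$. A subset of $\mathbb R^{N-1}$ with empty interior has dimension at most $N-2$, and $Z\subset S^{N-1}-\{c_1\}\cong\mathbb R^{N-1}$, so it suffices to show that every $\zeta\in Z$ is a limit of points of $\bigcup_jO_j$. Let $R=\operatorname{diam}M$; lifting paths to $\partial M$, every point of $\mathcal C$ is within $R$ of some $\Pi_j$. Let $\gamma$ be the ray from $o$ to $\zeta$. For each $t$ there is a point $q_t$ of some $U_j$ within $R+1$ of $\gamma(t)$, and the ray from $o$ through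 $q_t$ ends at a point $\zeta_t\in O_j$. The angle at $o$ between the two rays is $\vartheta_t=d(\zeta_t,\zeta)$. With $b=d_{\mathbb H^N}(o,q_t)\ge t-R-1$, the hyperbolic law of cosines gives
\[
\cosh(R+1)\ge\cosh(t-b)+\sinh t\,\sinh b\,(1-\cos\vartheta_t)\ge\sinh t\,\sinh b\,(1-\cos\vartheta_t),
\]
so $\vartheta_t\to0$ as $t\to\infty$.

\emph{There are infinitely many caps.} Otherwise the stabilizer $G'$ of $\Pi_1$ has finite index in $G$ and acts cocompactly on $\mathcal C$. Then $\mathcal C$ lies within bounded distance of a $G'$-orbit in $\Pi_1$, so every ray in $\mathcal C$ ends in $\partial O_1$, and $Z\subset\partial O_1$. The connected set $S^{N-1}-\overline{O_1}$ is then covered by the disjoint open caps and lies in a single $O_j$. But it is a cap of radius $\pi-r_1>\pi/2>r_j$, a contradiction.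

\emph{$Z$ is not $\mathrm{LC}^{k+1}$.} The caps are disjoint subsets of a sphere of finite volume, so $r_j\to0$. Fix $j\ne1$. Stereographic projection from $c_1$ carries $\overline{O_j}$ to a closed round ball in $\mathbb R^{N-1}$ with the image of $c_j$ in its interior. Radial projection from that point defines a map $S^{N-1}-\{c_1,c_j\}\to S^{N-2}$ whose restriction to $\partial O_j$ is a homeomorphism. Since $Z\subset S^{N-1}-\{c_1,c_j\}$ and $S^{N-2}$ is not contractible, the inclusion of $\partial O_j\cong S^{k+1}$ into $Z$ is not null-homotopic. These spheres have diameter tending to $0$, so by Lemma~\ref{lem:unif} the space $Z$ is not $\mathrm{LC}^{k+1}$.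
\end{proof}

\begin{thebibliography}{9}

\bibitem{Barrett} Benjamin Barrett, \emph{Local simple connectedness of boundaries of hyperbolic groups}, arXiv:2004.11650 (2020).

\bibitem{BM} Bestvina and Mess, J. AMS \textbf{4} (1991).

\bibitem{Bredon} Bredon, \emph{Sheaf Theory}, 2nd ed.

\bibitem{BH} Bridson and Haefliger, Chapter III.H.

\bibitem{Hu} Hu, \emph{Theory of Retracts}.

\bibitem{Millson} Millson, Ann. of Math. \textbf{104} (1976).

\bibitem{Swarup} Swarup, ERA-AMS \textbf{2} (1996).

\bibitem{Weiss} M. Weiss, Homology Homotopy Appl. \textbf{7} (2005), 185--195.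

\end{thebibliography}
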